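# Why the path has the smallest positive $p$-energy

## 1. Bipartite graphs at exponent two: counting edges

All graphs are finite and simple. Let $G$ have $n$ vertices and adjacency matrix $A_G$, with eigenvalues $\lambda_1(G)\ge\cdots\ge\lambda_n(G)$.

**Definition (positive $p$-energy).** For a real $p\ge2$, $\displaystyle \mathcal E_p^+(G)=\sum_{\lambda_i(G)>0}\lambda_i(G)^p .$

How small can this number be when $G$ is connected and $n$ is fixed? One case needs no work.

**Proposition 1.** If $G$ is connected and bipartite with $n$ vertices, then $\mathcal E_2^+(G)=|E(G)|\ge n-1$, with equality iff $G$ is a tree.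

*Proof.* Let $J$ be the diagonal matrix with entries $+1$ on one side of the bipartition and $-1$ on the other. Every edge joins the two sides, so $JA_GJ=-A_G$, and the spectrum is symmetric about $0$. Hence the positive eigenvalues carry exactly half of $\sum_i\lambda_i^2=\operatorname{tr}A_G^2=2|E(G)|$. A connected graph has at least $n-1$ edges, with equality iff it is a tree. $\square$

So at $p=2$ the trees tie among bipartite graphs; in particular the path $P_n$ has $\mathcal E_2^+(P_n)=n-1$. What changes in general? Two things. First, if $p>2$ the trees no longer tie, and we must find out which tree wins. Second, if $G$ has odd cycles the spectrum is not symmetric, and half of $\operatorname{tr}A_G^2$ need not sit on the positive side. The conjecture, posed by Zhengbo Chen, Zhouningxin Wang and Xiao-Dong Zhang in "Positive and negative 3-energies of graphs", arXiv:2604.15656 (2026), says that the path is always a minimizer. Write $e_n=e_n(p)=\mathcal E_p^+(P_n)$ and $e_0=0$.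 The eigenvalues of $P_n$ are $2\cos\frac{k\pi}{n+1}$, $1\le k\le n$, so $e_n(p)=\sum_{k=1}^{\lfloor n/2\rfloor}2^p\cos^p\frac{k\pi}{n+1}$. We shall prove the conjecture, with its equality cases.

**Theorem 2 (Main Theorem).** Let $p\ge2$ be an integer and $G$ a connected graph on $n$ vertices. Then
$$\mathcal E_p^+(G)\ge\mathcal E_p^+(P_n). \tag{1}$$
For $p=2$ equality holds iff $G$ is a tree; for $p\ge3$ equality holds iff $G=P_n$.

The proof has four parts: trees with $p>2$ (Section 3), and then graphs with a cycle for $p=3$ (Section 4), $p\ge4$ (Section 5) and $p=2$ (Section 6). In the parts with $p\ge 3$ the non-trees turn out to be strictly above $e_n$, so Section 3 decides equality. The case $p=2$ is the hardest.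

We use the following textbook facts throughout. A real symmetric matrix splits uniquely as $A=A_+-A_-$ with $A_\pm\succeq0$ and $A_+A_-=0$. We write $\langle A,B\rangle=\operatorname{tr}AB$ and let $\|\cdot\|$ be the Euclidean or Frobenius norm; if $A,B\succeq0$ then $\langle A,B\rangle\ge0$. Cauchy interlacing: deleting a vertex $v$ gives $\lambda_i(G)\ge\lambda_i(G-v)\ge\lambda_{i+1}(G)$. Schur complement: if $S$ is invertible, the block matrix with rows $(P,Q)$ and $(R,S)$ has determinant $\det S\cdot\det(P-QS^{-1}R)$, and the top left block of its inverse, when the inverse exists, is $(P-QS^{-1}R)^{-1}$. The spectral measure of a vector $c$ with respect to a symmetric $M$ with orthonormal eigenvectors $u_i$ and eigenvalues $\nu_i$ is $\beta=\sum_i\langle c,u_i\rangle^2\delta_{\nu_i}$; then $c^Tf(M)c=\int f\,d\beta$. Finally $s^+=\max(s,0)$ for real $s$.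

## 2. Four and five vertices by hand

The star $K_{1,3}$ has the single positive eigenvalue $\sqrt3$, and $P_4$ has the positive eigenvalues $\varphi=\frac{1+\sqrt5}2$ and $\varphi^{-1}$. At $p=2$ both give $3$. At $p=3$ the star has $3\sqrt3\approx5.20$ and the path has $\varphi^3+\varphi^{-3}=2\sqrt5\approx4.47$. At $p=4$ the values are $9$ and $\varphi^4+\varphi^{-4}=7$. The path wins as soon as $p>2$ here.

Now odd cycles at $p=2$. The triangle has eigenvalues $2,-1,-1$, so $\mathcal E_2^+=4$, more than its $3$ edges. The pentagon has positive eigenvalues $2,\varphi^{-1},\varphi^{-1}$, so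
$$\mathcal E_2^+(C_5)=4+2\varphi^{-2}=4+(3-\sqrt5)=7-\sqrt5\approx4.764 ,$$
less than its $5$ edges, though more than $n-1=4$. So the formula $\mathcal E_2^+=|E|$ fails in both directions. The theorem says that the loss never reaches the surplus $|E|-(n-1)$ coming from the cycles.

## 3. Trees: matching polynomials and complete monotonicity

**Proposition 3.** If $T$ is a tree on $n$ vertices and $p>2$ is real, then $\mathcal E_p^+(T)\ge e_n(p)$, with equality iff $T=P_n$.

The plan is to change $T$ step by step into a path, losing one leaf at each step, and to show that each step strictly lowers the energy.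

**Step 1: put all positive eigenvalues of a forest into one polynomial.** For a forest $F$ let $m_F(y)=\sum_km_k(F)y^k$, where $m_k(F)$ is the number of $k$-matchings. For forests $\det(x-A_F)=\sum_k(-1)^km_k(F)x^{|F|-2k}$. Since $\det(t+iA_F)=(-i)^{|F|}\det(it-A_F)$, we get $\det(t+iA_F)=\sum_km_kt^{|F|-2k}=t^{|F|}m_F(1/t^2)$. The spectrum is symmetric, so the left side is also a power of $t$ times $\prod_{\lambda_i>0}(t^2+\lambda_i^2)$. Thus
$$m_F(y)=\prod_{\lambda_i>0}(1+y\lambda_i^2).\tag{2}$$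
With $y=1/t^2$, Cramer's rule gives $m_{F-u}(y)/m_F(y)=t\,[(t+iA_F)^{-1}]_{uu}$. This is real, so it equals its real part, in which an eigenvalue $\lambda$ contributes $t^2/(t^2+\lambda^2)=1/(1+y\lambda^2)$:
$$\frac{m_{F-u}(y)}{m_F(y)}=[(I+yA_F^2)^{-1}]_{uu}=\sum_j\frac{\phi_j}{1+ys_j},\qquad\phi_j,s_j\ge0.\tag{3}$$
Put $m_j=m_{P_j}$ for $j\ge1$, $m_0=1$, $m_{-1}=0$, so $m_\alpha=m_{\alpha-1}+y\,m_{\alpha-2}$ for $\alpha\ge1$.

**Step 2: define the move.** Its purpose is to remove one leaf by re-attaching a leg. Let $T$ not be a path. Fix a vertex $\rho$ and let $v$ be a vertex of degree $\ge3$ at maximal distance from $\rho$. A vertex in a component of $T-v$ not containing $\rho$ is farther from $\rho$ than $v$, so it has degree $\le2$ in $T$. Hence such a component is a path attached to $v$ by an end (a leg). There are at least $\deg v-1\ge2$ of them; pick two legs $x_1,\dots,x_\alpha$ and $z_1,\dots,z_\beta$ with $x_1,z_1\sim v$. Put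
$$T'=T-vz_1+x_\alpha z_1 .$$
This is a tree. The vertex $x_\alpha$ stops being a leaf, $v$ still has degree $\ge2$, and nothing else changes status, so $T'$ has exactly one leaf less. For example, $K_{1,3}$ becomes $P_4$.

**Step 3: compare $m_T$ and $m_{T'}$.** Let $K=T-\{z_1,\dots,z_\beta\}$, $e=x_\alpha$, $H=K-\{x_1,\dots,x_\alpha\}$. The vertex $v$ lies in $H$ and has a neighbor there. Splitting matchings according to the use of $vz_1$, respectively $ez_1$,
$$m_T=m_Km_\beta+y\,m_{K-v}m_{\beta-1},\qquad m_{T'}=m_Km_\beta+y\,m_{K-e}m_{\beta-1}.$$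
Divide by $m_Km_{\beta-1}$ and use $m_\beta=m_{\beta-1}+ym_{\beta-2}$. With $\kappa_u=m_{K-u}/m_K$ and $b'=m_{\beta-2}/m_{\beta-1}$,
$$\ell(y):=\log\frac{m_{T'}(y)}{m_T(y)}=\log\bigl(1+y(b'+\kappa_e)\bigr)-\log\bigl(1+y(b'+\kappa_v)\bigr).$$
Next, $m_{K-v}=m_{H-v}m_\alpha$ and $m_{K-e}=m_Hm_{\alpha-1}+y\,m_{H-v}m_{\alpha-2}$. Insert $m_\alpha=m_{\alpha-1}+ym_{\alpha-2}$ and expand $m_H$ at $v$:
$$m_{K-e}-m_{K-v}=m_{\alpha-1}(m_H-m_{H-v})=y\,m_{\alpha-1}m_{H-v}\,c,\qquad c=\sum_{u\in N_H(v)}\frac{m_{H-v-u}}{m_{H-v}}.$$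
Dividing by $m_K$ gives $\kappa_e-\kappa_v=y\,c\,\frac{m_{\alpha-1}}{m_\alpha}\kappa_v$. With $\kappa_\tau=(1-\tau)\kappa_v+\tau\kappa_e$, integrating the derivative of $\log(1+y(b'+\kappa_\tau))$ in $\tau$ yields
$$\ell(y)=y^2C(y),\qquad C(y)=\int_0^1\frac{c\,\frac{m_{\alpha-1}}{m_\alpha}\,\kappa_v}{1+y(b'+\kappa_\tau)}\,d\tau.\tag{4}$$
For $K_{1,3}\to P_4$: $m_T=1+3y$, $m_{T'}=1+3y+y^2$, $\ell=\log\bigl(1+\frac{y^2}{1+3y}\bigr)$, $C(0)=1$.

**Step 4: recover power sums from $\ell$.** Let $S_r(T)=\sum_{\lambda_i>0}\lambda_i^{2r}$, so that $\mathcal E_p^+(T)=S_{p/2}(T)$. For an integer $r=k\ge 2$, (2) gives $[y^k]\log m_T=(-1)^{k-1}S_k(T)/k$, hence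
$$\frac{(-1)^k}{k}\bigl(S_k(T)-S_k(T')\bigr)=[y^k]\ell=\frac{C^{(k-2)}(0)}{(k-2)!}.\tag{5}$$
For a non-integer $r>1$ let $k=\lfloor r\rfloor\ge1$ and $L_k(u)=\log(1+u)-\sum_{i=1}^k(-1)^{i-1}u^i/i$. Then $L_k'(u)=(-u)^k/(1+u)$, so $L_k$ has sign $(-1)^k$ on $u>0$. It is $O(u^{k+1})$ at $0$ and $O(u^k)$ at $\infty$. Since $k<r<k+1$, the integral $\int_0^\infty u^{-r-1}L_k(u)\,du$ converges; call it $(-1)^k\kappa_r$ with $\kappa_r>0$. Substituting $u=ys$ gives $\int_0^\infty y^{-r-1}L_k(ys)\,dy=(-1)^k\kappa_rs^r$. Sum over $s=\lambda_i^2$ for $T'$ and subtract the same for $T$: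
$$(-1)^k\kappa_r\bigl(S_r(T')-S_r(T)\bigr)=\int_0^\infty y^{-r-1}\bigl[\ell(y)-\mathsf T_k\ell(y)\bigr]dy,\tag{6}$$
where $\mathsf T_k\ell$ is the Taylor polynomial of $\ell$ at $0$ of degree $\le k$.

A first approach would be to use only that $T'$ has more matchings, that is, $\ell>0$ for $y>0$. This is clear from (4), and it suffices when $2<p<4$: then $k=1$, $\mathsf T_1\ell=0$ because $\ell=y^2C$, and (6) reads $\kappa_r(S_r(T)-S_r(T'))=\int y^{-r-1}\ell\,dy>0$. For $p\ge4$ it stops working. Now (5) and (6) ask for the signs of Taylor coefficients and Taylor remainders of $\ell$, and the positivity of $\ell$ does not determine them. The following notion controls all of them at once.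

**Definition (completely monotone).** A smooth function $f$ on $[0,\infty)$ is completely monotone (CM) if $(-1)^jf^{(j)}\ge0$ for all $j\ge0$.

For example $1/(1+ys)$ with $s\ge0$ is CM in $y$, since its $j$-th derivative is $(-1)^jj!\,s^j(1+ys)^{-j-1}$. By Leibniz' rule products of CM functions are CM. Let $\mathcal R$ be the set of finite sums $\sum_j\phi_j/(1+ys_j)$ with $\phi_j,s_j\ge0$; its members are CM.

**Step 5: $C$ is completely monotone.** We check each factor of (4). By (3), the functions $c$ (forest $H-v$), $m_{\alpha-1}/m_\alpha$ (delete an end of $P_\alpha$), $\kappa_v$, $\kappa_e$ (forest $K$) and $b'$ (delete an end of $P_{\beta-1}$, or $b'=0$ if $\beta=1$) lie in $\mathcal R$. So for each $\tau$ we can write $b'+\kappa_\tau=\sum_i\frac{\beta_i}{1+ys_i}$ with $\beta_i,s_i\ge0$. It remains to treat the denominator. Define a symmetric matrix $L$ with rows indexed by $0$ and the $i$'s, with $L_{00}=\sum_i\beta_i$, $L_{0i}=L_{i0}=\sqrt{\beta_is_i}$, $L_{ii}=s_i$,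 and zeros elsewhere. By the Schur complement
$$[(I+yL)^{-1}]_{00}=\Bigl(1+\sum_i\Bigl(y\beta_i-\frac{y^2\beta_is_i}{1+ys_i}\Bigr)\Bigr)^{-1}=\frac1{1+y\sum_i\frac{\beta_i}{1+ys_i}} .$$
The quadratic form of $L$ is $\sum_i(\sqrt{\beta_i}\zeta_0+\sqrt{s_i}\zeta_i)^2\ge0$, so $L\succeq0$, and diagonalizing $L$ shows that this function lies in $\mathcal R$. Hence the integrand in (4) is a product of CM functions. It is smooth jointly in $(y,\tau)$, so we may differentiate under the integral, and $C$ is CM.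

**Step 6: the signs are strict.** The integrand in (4) is positive, so $C>0$. Also $C(y)=\ell(y)/y^2\to0$ as $y\to\infty$, because $\ell$ is the logarithm of a ratio of polynomials. Suppose $C^{(j)}(0)=0$ for some $j\ge 0$. The function $(-1)^jC^{(j)}$ is nonnegative and nonincreasing, so it vanishes on $[0,\infty)$. Then $C$ is a polynomial tending to $0$, so $C\equiv0$, a contradiction. Therefore $(-1)^jC^{(j)}(0)>0$ for all $j\ge0$. For $N\ge0$ the Taylor remainder of $C$ after degree $N$ is $\int_0^y\frac{(y-s)^N}{N!}C^{(N+1)}(s)\,ds$, which for $y>0$ has strict sign $(-1)^{N+1}$. For $N=-1$ the remainder is $C$ itself, and the same holds.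

**Step 7: conclude.** If $r=k\ge2$ is an integer, the right side of (5) has sign $(-1)^{k-2}=(-1)^k$, so $S_k(T)>S_k(T')$. If $r>1$ is not an integer, the bracket in (6) is $y^2$ times the remainder of $C$ after degree $k-2\ge-1$, which has strict sign $(-1)^{k-1}$. So $S_r(T')-S_r(T)<0$. (For $K_{1,3}\to P_4$ and $k=2$, (5) reads $\frac12(9-7)=1=C(0)$.) Each move strictly lowers $\mathcal E_p^+$ for $p=2r>2$ and removes one leaf, so iterating reaches $P_n$. $\square$

## 4. Exponent three: cutting at a vertex of a cycle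

For $p=3$ there is an identity in which both terms are well behaved:
$$\mathcal E_3^+(G)=\tfrac12\bigl(\operatorname{tr}|A_G|^3+\operatorname{tr}A_G^3\bigr),\qquad|A|=(A^2)^{1/2}.$$
The second trace counts closed walks of length $3$, and the first is a trace of a power of the explicit matrix $A^2$. We cut $G$ into two connected pieces at a vertex on a cycle. At least two edges are cut there, and we show that they are worth more than the cost $e_{a+b}-e_a-e_b$.

**Step 1: bound the cost $e_{a+b}-e_a-e_b$ at $p=3$.** Let $x=\frac\pi{2(n+1)}$ and $m=\lfloor n/2\rfloor$. Use $8\cos^3\theta=6\cos\theta+2\cos3\theta$ with $\theta=2kx$, and $\sum_{k=1}^m\cos2kx=\frac{\sin(2m+1)x-\sin x}{2\sin x}$, also with $3x$ for $x$. If $n$ is even, $(2m+1)x=\frac\pi2$; if $n$ is odd, $(2m+1)x=\frac\pi2-x$. Hence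
$$e_n(3)=\tfrac3{\sin x}-\tfrac1{\sin3x}-4\quad(n\text{ even}),\qquad e_n(3)=3\cot x-\cot3x-4\quad(n\text{ odd}).$$
Write $e_n=\frac{16}{3\pi}(n+1)-4+\epsilon_n$, and note $\frac{16}{3\pi}(n+1)=\frac3x-\frac1{3x}$. Let $g(x)=\frac1x-\cot x$ and $f(x)=\frac1{\sin x}-\frac1x$. From $g(x)=\sum_{m\ge1}\frac{2x}{m^2\pi^2-x^2}$, $g$ is an odd power series with positive coefficients and radius of convergence $\pi$. From $\frac1{\sin x}=\cot\frac x2-\cot x$ we get $f(x)=g(x)-g(\frac x2)$, so $f$ is an odd power series with positive coefficients as well, and converges for $|x|<\pi$. For $n\ge1$ we have $3x\le\frac{3\pi}4<\pi$.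

For even $n\ge2$, $\epsilon_n=3f(x)-f(3x)$ has coefficients $(3-3^j)f_j\le0$ ($j$ odd), so it is $\le0$ and decreasing in $x$. Thus $0\ge\epsilon_n\ge\epsilon_2=5-\frac{16}\pi>-0.094$. For odd $n$, $\epsilon_n=g(3x)-3g(x)$ is $\ge0$ and increasing in $x$, so for odd $n\ge3$ we have $\epsilon_n\le\epsilon_3=2\sqrt2+4-\frac{64}{3\pi}<0.04$. For $a,b\ge1$ we have $a+b\ge2$, and therefore
$$e_{a+b}-e_a-e_b=4-\tfrac{16}{3\pi}+\epsilon_{a+b}-\epsilon_a-\epsilon_b\le4-\tfrac{16}{3\pi}+0.04+0.188<2.54 .\tag{7}$$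

**Step 2: two trace inequalities.** For a matrix $M$ written in blocks let $\mathcal B(M)$ be its block-diagonal part (the pinching of $M$). For instance, with $1\times1$ blocks it is the diagonal of $M$.

**Lemma 4.** For positive semidefinite $M,N$: (a) $\operatorname{tr}M^{3/2}\ge\operatorname{tr}\mathcal B(M)^{3/2}$; (b) $\operatorname{tr}(M+N)^{3/2}\ge\operatorname{tr}M^{3/2}+\operatorname{tr}N^{3/2}$.

*Proof.* (a) Let $u_i$ be an orthonormal eigenbasis of $\mathcal B(M)$ with each $u_i$ supported in one block. The eigenvalues of $\mathcal B(M)$ are $u_i^TMu_i$. By Jensen's inequality for the spectral measure of $u_i$, $(u_i^TMu_i)^{3/2}\le u_i^TM^{3/2}u_i$; sum over $i$. (b) The square root is operator monotone, so $(M+N)^{1/2}\succeq M^{1/2}$ and $(M+N)^{1/2}\succeq N^{1/2}$. Hence $\operatorname{tr}(M+N)^{3/2}=\operatorname{tr}M(M+N)^{1/2}+\operatorname{tr}N(M+N)^{1/2}\ge\operatorname{tr}M^{3/2}+\operatorname{tr}N^{3/2}$. $\square$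

**Proposition 5.** If $G$ is connected and not a tree, then $\mathcal E_3^+(G)>e_n(3)$.

*Proof.* We use strong induction on $n$ for the bound $\mathcal E_3^+\ge e_n$ on all connected graphs, with trees supplied by Proposition 3. Let $v$ lie on a cycle, let $V_2$ be the component of $G-v$ containing the rest of that cycle, and $V_1=V\setminus V_2\ni v$. Both induced subgraphs are connected. The only edges between $V_1$ and $V_2$ join $v$ to its $\delta\ge2$ neighbors in $V_2$. Let $A_1,A_2$ be the diagonal blocks of $A$, and $b$ the indicator of $N(v)\cap V_2$, so the off-diagonal block is $e_vb^T$, where $e_v$ here denotes the coordinate vector of $v$. Then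
$$\mathcal B(A^2)=(A_1^2+\delta\,e_ve_v^T)\oplus(A_2^2+bb^T).$$
The only nonzero eigenvalue of $\delta e_ve_v^T$, and of $bb^T$, is $\delta$. Lemma 4 gives $\operatorname{tr}|A|^3=\operatorname{tr}(A^2)^{3/2}\ge\operatorname{tr}|A_1|^3+\operatorname{tr}|A_2|^3+2\delta^{3/2}$. Counting closed walks, $\operatorname{tr}A^3\ge\operatorname{tr}A_1^3+\operatorname{tr}A_2^3$. Averaging, and using induction and (7),
$$\mathcal E_3^+(G)\ge e_{|V_1|}+e_{|V_2|}+\delta^{3/2}\ge e_{|V_1|}+e_{|V_2|}+2\sqrt2>e_n .\qquad\square$$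

For the triangle the bound gives $0+1+2\sqrt2\approx3.83$, against the true value $8$ and $e_3(3)=2\sqrt2$.

## 5. Exponents at least four: deleting a vertex and counting closed walks

Now $p\ge4$ is an integer. We delete a single vertex $v$ on a cycle and bound the drop from below by walk counts. For a path the same quantity must be bounded from above.

**Definition.** For a vertex $v$ of $G$ let $\operatorname{gap}_p(G,v)=\mathcal E_p^+(G)-\mathcal E_p^+(G-v)$ and $W_{2k}(G,v)=\frac12(\operatorname{tr}A_G^{2k}-\operatorname{tr}A_{G-v}^{2k})$.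

The second quantity is half the number of closed walks of length $2k$ in $G$ that visit $v$, so it does not increase when $G$ is replaced by a subgraph containing $v$. For example $W_2(G,v)=\deg v$.

**Step 1: pass between exponents.** Since $\sum_{\lambda_i>0}\lambda_i^p=\int_0^\infty px^{p-1}\#\{\lambda_i>x\}dx$,
$$\operatorname{gap}_p(G,v)=\int_0^\infty px^{p-1}\xi(x)\,dx,\qquad\xi(x)=\#\{\lambda_i(G)>x\}-\#\{\lambda_i(G-v)>x\}\in\{0,1\},\tag{8}$$
by interlacing. The bound $0\le\xi\le1$ is what lets us compare exponents.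

**Lemma 6 (bathtub principle).** If $0\le\xi\le1$ has bounded support in $[0,\infty)$ and $0<q\le q'$, then $\int q'x^{q'-1}\xi\,dx\ge\bigl(\int qx^{q-1}\xi\,dx\bigr)^{q'/q}$.

*Proof.* Let the inner integral be $h^q$ with $h\ge 0$. Then $\int x^{q-1}(\xi-1_{[0,h]})dx=0$. The product $(x^{q'-q}-h^{q'-q})(\xi-1_{[0,h]})$ is nonnegative: both factors are $\le0$ for $x\le h$ and $\ge0$ for $x>h$. Integrating it against $x^{q-1}$ gives $\int x^{q'-1}\xi\,dx\ge\int_0^hx^{q'-1}dx=h^{q'}/q'$. $\square$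

**Lemma 7.** If $k\ge1$ and $2k+1\le p$, then
$$\operatorname{gap}_p(G,v)\ge W_{2k}(G,v)^{p/(2k)}.\tag{9}$$

*Proof.* Let $r=2k+1$. We have $\sum_{\lambda>0}\lambda^r=\frac12(\operatorname{tr}|A|^r+\operatorname{tr}A^r)$, and $\operatorname{tr}A_G^r\ge\operatorname{tr}A_{G-v}^r$ because these count closed walks. Hence $\operatorname{gap}_r\ge\frac12(\operatorname{tr}|A_G|^r-\operatorname{tr}|A_{G-v}|^r)=\int rx^{r-1}\tilde\xi\,dx$ with
$$\tilde\xi(x)=\tfrac12\bigl(\#\{|\lambda(G)|>x\}-\#\{|\lambda(G-v)|>x\}\bigr)\in[0,1],$$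
by interlacing for $A$ and for $-A$. Moreover $\int2kx^{2k-1}\tilde\xi\,dx=W_{2k}$. Lemma 6 for $\tilde\xi$ from $2k$ to $r$ gives $\operatorname{gap}_r\ge W_{2k}^{r/(2k)}$, and Lemma 6 for $\xi$ from $r$ to $p$ gives $\operatorname{gap}_p\ge\operatorname{gap}_r^{p/r}$. $\square$

**Step 2: lower bounds for $W_{2k}$.** Let $\mathcal R(z)$ be the generating function, by length, of the first-return closed walks at $v$ (those that meet $v$ only at the start and the end); for a star with center $v$ it is $(\deg v)z^2$. Then $\frac{\det(1-zA_{G-v})}{\det(1-zA_G)}=[(1-zA_G)^{-1}]_{vv}=\frac1{1-\mathcal R(z)}$. Taking logarithms, with $-\log\det(1-zA)=\sum_m\frac{z^m}m\operatorname{tr}A^m$,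
$$W_{2k}(G,v)=k\,[z^{2k}]\bigl(-\log(1-\mathcal R(z))\bigr).\tag{10}$$

**Lemma 8.** (i) $W_{2k}(C_l,v)\ge\frac12 4^k$. (ii) If $G$ is a cycle with $j$ pendant edges at its vertex $v$, then
$$W_{2k}(G,v)\ge\tfrac12 4^k+jk\tbinom{2k-2}{k-1}+[k\ge2]\,\tfrac{j^2k}2\,4^{k-2},\qquad k\tbinom{2k-2}{k-1}\ge\tfrac14 4^k,\tag{11}$$
where $[k\ge2]$ is $1$ if $k\ge2$ and $0$ otherwise. (iii) In every graph $W_{2k}(G,v)\ge(\deg v)^k$.

*Proof.* (i) Let $f(i)=(2\cos\frac{\pi i}l)^{2k}$, which has period $l$ in $i$. The eigenvalues of $C_l$ are $2\cos\frac{2\pi i}l$ and those of $C_l-v=P_{l-1}$ are $2\cos\frac{\pi i}l$, $1\le i\le l-1$. So $2W_{2k}=\sum_{i=0}^{l-1}f(2i)-\sum_{i=1}^{l-1}f(i)$. If $l$ is odd, doubling permutes the residues mod $l$, and the value is $f(0)=4^k$. If $l$ is even, $\sum_{i=0}^{l-1}f(2i)=\sum_{i=0}^{l-1}(1+(-1)^i)f(i)$, and the value is $f(0)+\sum_{i=0}^{l-1}(-1)^if(i)$. Expanding $f(i)=\sum_j\binom{2k}j e^{2\pi\sqrt{-1}\,i(k-j)/l}$, the last sum is $l\sum\binom{2k}j$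 over those $j$ with $k-j\equiv\frac l2\pmod l$, hence $\ge0$.

(ii) Let $\mathcal R_c$ be the first-return function of the cycle. That of $G$ is $\mathcal R_c+jz^2$, and
$$-\log(1-\mathcal R_c-jz^2)=-\log(1-\mathcal R_c)+\sum_{m\ge1}\frac{(jz^2)^m}{m(1-\mathcal R_c)^m}.$$
Closed walks at $0$ on $\mathbb Z$ project injectively to closed walks at $v$ on $C_l$. So $\frac1{1-\mathcal R_c}\ge\sum_i\binom{2i}iz^{2i}=(1-4z^2)^{-1/2}$ coefficientwise. Use (i) for the first term and keep $m=1,2$, with $(1-4z^2)^{-1}=\sum4^iz^{2i}$ for $m=2$; then (10) gives the first part of (11). The second part is an equality for $k=1$, and $k\binom{2k-2}{k-1}4^{-k}$ is multiplied by $\frac{(k+1)(2k-1)}{2k^2}=\frac{2k^2+k-1}{2k^2}\ge1$ from $k$ to $k+1$.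

(iii) The star with center $v$ and $d=\deg v$ edges has eigenvalues $\pm\sqrt d$ and zeros, so its $W_{2k}$ is $d^k$; use monotonicity. $\square$

**Step 3: upper bounds for paths.** Put $U=2^{p-1}$ for even $p$ and $U=2^{p-p/(p+1)}$ for odd $p$.

**Lemma 9.** Let $p\ge4$. For $a,b\ge0$,
$$e_{a+b+1}-e_a-e_b\le U,\qquad\text{and}\quad U\le2^{p-5/6}<0.5613\cdot2^p\ \text{ for odd }p\ge5.\tag{12}$$
For $n\ge1$,
$$e_n-e_{n-1}\le\tfrac3{16}2^p\ (p\text{ even}),\qquad e_n-e_{n-1}\le0.22\cdot2^p\ (p\ge5\text{ odd}).\tag{13}$$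
For $a,b\ge1$,
$$e_{a+b}<e_a+e_b+U.\tag{14}$$

*Proof.* Let $v$ be the vertex of $P_{a+b+1}$ whose removal leaves $P_a\cup P_b$. Since $-\log(1-\mathcal R)=\sum_m\mathcal R^m/m$ is coefficientwise monotone in $\mathcal R$, we may compare with $\mathbb Z$, where $1-\mathcal R_{\mathbb Z}=\sqrt{1-4z^2}$. As $-\frac12\log(1-4z^2)=\frac12\sum_k\frac{4^k}kz^{2k}$, (10) gives $W_{2k}\le\frac12 4^k$. If $v$ is an end, compare with the half-line. There the closed walks have generating function $\frac2{1+\sqrt{1-4z^2}}$ (Catalan numbers), so $1-\mathcal R=\frac{1+\sqrt{1-4z^2}}2$. With $s=\sqrt{1-4u}$, the derivative of $-\log\frac{1+s}2$ in $u$ is $\frac2{s(1+s)}=\frac1{2u}\bigl(\frac1s-1\bigr)$, because $4u=(1-s)(1+s)$. This is the derivative of $\sum_{k\ge1}\binom{2k}k\frac{u^k}{2k}$, and both functions vanish at $u=0$. So (10) gives $W_{2k}\le\frac12\binom{2k}k$ for an end vertex.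

Forests have symmetric spectrum, so for even $p$ the gap equals $W_p$. For odd $p$, Lemma 6 for $\xi$ from $p$ to $p+1$ gives $\operatorname{gap}_p\le W_{p+1}^{p/(p+1)}$. With $W_{2k}\le\frac12 4^k$ the bound is $2^{p-1}$ for even $p$, and $(2^p)^{p/(p+1)}=2^{p-p/(p+1)}$ for odd $p$; and $\frac p{p+1}\ge\frac56$ for $p\ge5$. This is (12). For (13) use the end-vertex bound. The sequence $\binom{2i}i4^{-i}$ is decreasing, with values $\frac38,\frac5{16}$ at $i=2,3$. So for even $p\ge4$ the gap is at most $\frac12\binom p{p/2}\le\frac3{16}2^p$. For odd $p\ge5$ it is at most $(\frac5{32}2^{p+1})^{p/(p+1)}\le2^p(\frac5{32})^{5/6}<0.22\cdot2^p$.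

For (14): since $U\ge2^{p-1}$, (13) gives $e_n-e_{n-1}<U$. If $b=1$ this is (14), as $e_1=0$. For $b\ge2$ we first note $e_b>e_{b-1}$: for an end vertex of $P_b$, (8) at exponent $2$ reads $\int2x\,\xi\,dx=(b-1)-(b-2)=1>0$, so $\xi$ is not almost everywhere zero, and $\int px^{p-1}\xi\,dx>0$. Now (12) gives $e_{a+b}\le e_a+e_{b-1}+U<e_a+e_b+U$. $\square$

**Proposition 10.** If $p\ge4$ and $G$ is connected and not a tree, then $\mathcal E_p^+(G)>e_n(p)$.

*Proof.* Again we use strong induction on $n$ for the bound $\mathcal E_p^+\ge e_n$, with trees supplied by Proposition 3. Let $v$ lie on a cycle. Let $b$ be the size of the component of $G-v$ containing the rest of that cycle, and $a_1,\dots,a_j$ ($j\ge0$) the sizes of the other components. Then $\deg v\ge2+j$, and $G$ contains a cycle through $v$ with $j$ pendant edges at $v$. By induction $\mathcal E_p^+(G)\ge e_b+\sum e_{a_i}+\operatorname{gap}_p$, so it suffices that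
$$\operatorname{gap}_p>\mathrm{Req}:=e_n-e_b-\sum_ie_{a_i},\qquad n=1+b+\sum_ia_i .$$
If $j=0$, $\mathrm{Req}=e_n-e_{n-1}$ is bounded by (13). If $j\ge1$, use (12) once, in the form $e_{1+b+a_1}\le e_b+e_{a_1}+U$, and then (14) for $a_2,\dots,a_j$; this gives $\mathrm{Req}\le jU$, strictly if $j\ge2$. For the gap use (9) with $2k=p-2$ if $p$ is even, so $\frac p{2k}\le2$, and with $2k=p-1$ if $p$ is odd, so $k\ge2$ and $\frac p{2k}\le\frac54$. The cases are as follows.

- $j=0$. By Lemma 8(i), $\operatorname{gap}_p\ge(\frac12 4^k)^{p/(2k)}=2^{p-p/(2k)}$. For even $p$ this is $\ge2^{p-2}>\frac3{16}2^p\ge\mathrm{Req}$. For odd $p$ it is $\ge2^{p-5/4}>0.42\cdot2^p>\mathrm{Req}$.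
- $j=1$. By (11), $W_{2k}\ge\frac34 4^k$, so $\operatorname{gap}_p\ge(\frac34)^{p/(2k)}2^p$. For even $p$ this is $\ge\frac9{16}2^p>2^{p-1}=U$. For odd $p$ it is $\ge(\frac34)^{5/4}2^p>0.69\cdot2^p>U$.
- $j\ge2$, $p$ even. By Lemma 8(iii), $\operatorname{gap}_p\ge(2+j)^{p/2}=2^p(\frac{2+j}4)^{p/2}\ge2^p(\frac{2+j}4)^2\ge2^p\frac j2=jU>\mathrm{Req}$, because $(j+2)^2-8j=(j-2)^2\ge0$.
- $j=2$, $p\ge5$ odd. By (11), $W_{2k}\ge4^k(\frac12+\frac12+\frac k8)\ge1.25\cdot4^k$, so $\operatorname{gap}_p\ge1.25\cdot2^p>1.1226\cdot2^p\ge2U$.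
- $j\ge3$, $p\ge5$ odd. By Lemma 8(iii), $\operatorname{gap}_p\ge2^p(\frac{2+j}4)^{5/2}$. The function $(\frac{2+j}4)^{5/2}/j$ has logarithmic derivative $\frac{1.5j-2}{j(2+j)}>0$ for $j\ge3$ and exceeds $0.58$ at $j=3$, so $\operatorname{gap}_p>0.58\,j\,2^p>jU$. $\square$

These estimates do not close at $p=3$, which is why that case was done separately. There only $k=1$ is allowed in (9), and with $j=2$, $\deg v=4$ it guarantees $4^{3/2}=8$, while $2U=2\cdot2^{3-3/4}\approx9.51$.

## 6. Exponent two: arguments of determinants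

### 6.1 Where closed walks stop helping, and an integral instead

At $p=2$ we have $\mathcal E_2^+(G)=\frac12\bigl(\operatorname{tr}A^2+\sum_i\lambda_i|\lambda_i|\bigr)=|E|+\frac12\sum_i\lambda_i|\lambda_i|$. The methods of Sections 4 and 5 used the trace of an odd power $2k+1\le p$ with $k\ge1$. At $p=2$ there is none. The sum $\sum\lambda_i|\lambda_i|$ is not a walk count and can be negative: for $C_5$ it is $2(7-\sqrt5)-10=4-2\sqrt5<0$. So we look for another expression for it.

For $\lambda>0$ we have $t\arctan\frac\lambda t-\lambda=-\int_0^\lambda\frac{s^2}{t^2+s^2}ds$. Integrating over $t>0$ first gives $-\int_0^\lambda\frac{\pi s}2ds$. Hence $\int_0^\infty(t\arctan\frac\lambda t-\lambda)\,dt=-\frac\pi4\lambda|\lambda|$ for all real $\lambda$, by oddness. For a real symmetric $A$ put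
$$\Theta_A(t)=\sum_i\arctan\frac{\lambda_i(A)}t .$$
This is an argument of $\det(t+iA)$. If $\operatorname{tr}A=0$, then $\Theta_A(t)=O(t^{-3})$ as $t\to\infty$, and
$$\sum_i\lambda_i|\lambda_i|=-\frac4\pi\int_0^\infty t\,\Theta_A(t)\,dt.\tag{15}$$
For a graph $K$ let $\mathrm{cyc}(K)=|E(K)|-|V(K)|+\#\text{components}$; it is $0$ for forests and $1$ for a cycle. For connected $G$, $|E|=n-1+\mathrm{cyc}(G)$, so (15) says
$$\mathcal E_2^+(G)>n-1\iff\int_0^\infty t\,\Theta_{A_G}(t)\,dt<\frac\pi2\,\mathrm{cyc}(G).$$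
Each independent cycle has a budget of $\frac\pi2$. For the triangle $\det(t+iA)=(t+2i)(t-i)^2=t^3+3t-2i$, so $\Theta<0$ and nothing is spent. For $C_5$ one finds $t^5+5t^3+5t+2i$, so $\Theta>0$ and something is.

### 6.2 Removing one vertex from a weighted determinant

For a graph $K$ and a positive diagonal matrix $D=\mathrm{diag}(D_v)$ let
$$\Theta(K,D)=\operatorname{tr}\arctan(D^{-1/2}A_KD^{-1/2}).$$
This is an argument of $\det(D+iA_K)$. It is continuous in $D$, and $\Theta(K,sD)\to0$ as $s\to\infty$; for the empty graph it is $0$. If $K$ is bipartite, the matrix has symmetric spectrum and $\Theta(K,D)=0$. By the Schur complement, for a vertex $v$,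
$$\det(D+iA_K)=\det(D+iA_{K-v})\,(D_v+g_v),\qquad g_v=b^T(D+iA_{K-v})^{-1}b,\quad b=1_{N(v)},$$
where on the right $D$ is restricted to $K-v$. With $M=D^{-1/2}A_{K-v}D^{-1/2}$ and $\beta$ the spectral measure of $D^{-1/2}b$ with respect to $M$, $g_v=\int\frac{d\beta}{1+i\nu}$, so $\operatorname{Re}g_v=\int\frac{d\beta}{1+\nu^2}\ge0$. Hence
$$\Theta(K,D)=\Theta(K-v,D)+\operatorname{Arg}(D_v+g_v)\tag{16}$$
with the principal argument. Indeed, replace $D$ by $sD$: both sides are continuous in $s$, agree mod $2\pi$, and tend to $0$ as $s\to\infty$, since then $g_v=O(1/s)$. If $K-v$ splits into pieces with no edges between them, $g_v$ is the sum of their contributions, each with nonnegative real part.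

### 6.3 What one vertex can cost

A natural plan is to remove vertices one at a time by (16). Removing a non-cut vertex $v$ of degree $\Delta$ lowers $\mathrm{cyc}$ by $\Delta-1$, so $\int t\operatorname{Arg}(D_v+g_v)\,dt$ should be less than $\frac\pi2(\Delta-1)$. The next lemma bounds this cost, and only uses lower bounds for the weights.

**Lemma 11.** Let $H$ be a graph, $t>0$, $D_u\ge t$ for $u\in V(H)$, $D_*\ge t$, $N\subset V(H)$ with $|N|=\delta\ge1$, $b=1_N$, and $Q=\sum_{w\in V(H)}|N_H(w)\cap N|^2$. Let $g=b^T(D+iA_H)^{-1}b=\rho+i\sigma$ and $y=\frac\sigma{D_*+\rho}$. Then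

(a) $y\le\frac\tau{2\sqrt{1+\tau}}$ with $\tau=\delta/t^2$, and $\arctan\frac\tau{2\sqrt{1+\tau}}=\arcsin\frac\delta{2t^2+\delta}$;

(b) $y\le\frac Q{2t^4}$.

*Proof.* Let $c=D^{-1/2}b$ and $M=D^{-1/2}A_HD^{-1/2}$, both entrywise $\ge0$, and let $\beta$ be the spectral measure of $c$ with respect to $M$. Then $\rho=\int\frac{d\beta}{1+\nu^2}$, $\sigma=-\int\frac{\nu\,d\beta}{1+\nu^2}$, and the total mass is $\omega=\|c\|^2\le\delta/t$. If $\sigma\le0$ both claims are trivial; let $\sigma>0$.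

(a) By Cauchy–Schwarz, $\sigma^2\le\rho\int\frac{\nu^2d\beta}{1+\nu^2}=\rho(\omega-\rho)$. So $y\le\max_{0\le\rho\le\omega}\frac{\sqrt{\rho(\omega-\rho)}}{t+\rho}$. Differentiating the square gives the maximizer $\rho=\frac{\omega t}{\omega+2t}$, where $\omega-\rho=\frac{\omega(\omega+t)}{\omega+2t}$ and $t+\rho=\frac{2t(\omega+t)}{\omega+2t}$. The maximum is $\frac\omega{2\sqrt{t(t+\omega)}}$. This increases with $\omega$; put $\omega=\delta/t$. Since $\tau^2+4(1+\tau)=(\tau+2)^2$, the arctangent equals $\arcsin\frac\tau{\tau+2}$, which is the stated value.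

(b) We have $\int\nu\,d\beta=c^TMc\ge0$. Hence
$$\sigma\le\int\Bigl(\nu-\frac\nu{1+\nu^2}\Bigr)d\beta=\int\nu^2\,\frac\nu{1+\nu^2}\,d\beta\le\frac12\int\nu^2d\beta=\frac12\|Mc\|^2\le\frac Q{2t^3},$$
because $0\le(Mc)_w=D_w^{-1/2}\sum_{u\in N_H(w)\cap N}D_u^{-1}\le t^{-3/2}|N_H(w)\cap N|$. Divide by $D_*+\rho\ge t$. $\square$

We shall use (a) for $t\le t_0$ and (b) for $t>t_0$. Put $x=1+2t^2/\delta$, so $t\,dt=\frac\delta4dx$, and $X=1+2t_0^2/\delta$. Then
$$\int_0^{t_0}t\arcsin\tfrac\delta{2t^2+\delta}\,dt+\int_{t_0}^\infty t\,\tfrac Q{2t^4}\,dt=\tfrac\delta4I(X)+\tfrac Q{4t_0^2},\tag{17}$$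
$$I(X)=\int_1^X\arcsin\tfrac1x\,dx=X\arcsin\tfrac1X+\operatorname{arccosh}X-\tfrac\pi2 ,$$
by parts. Later we also need $\tilde I(X)=\int_1^X2\arctan\frac1{2\sqrt{x^2-1}}\,dx$. Put $z=\sqrt{x^2-1}$, so $\arcsin\frac1x=\arctan\frac1z$. For $z>0$,
$$2\arctan\tfrac1{2z}-\arctan\tfrac1z=\arctan\tfrac1{4z^3+3z}.$$
Indeed $\tan(2\arctan\frac1{2z})=\frac{4z}{4z^2-1}$, and the addition formula shows that both sides have the same tangent for $z\ne\frac12$. So they differ by a multiple of $\pi$, which by continuity is constant on $(0,\infty)$, and both sides tend to $0$ as $z\to\infty$. Since $dx=\frac{z\,dz}{\sqrt{1+z^2}}\le z\,dz$, bounding $\arctan$ by $\frac\pi2$ for $z\le0.3$ and by its argument beyond,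
$$\tilde I(X)-I(X)\le\frac\pi2\int_0^{0.3}z\,dz+\int_{0.3}^\infty\frac{dz}{4z^2+3}<0.0708+0.3573<0.43.\tag{18}$$

Now we see how far the plan goes. Bound (a) alone is useless at infinity: $I(X)$ grows like $\ln X$, so the integral diverges. Bound (b) repairs this, but brings in $Q$, hence degrees. If $v$ has maximum degree $\Delta$ and $N=N(v)$, then $Q\le\Delta^2(\Delta-1)$ in general, and (17) gives a cost of order $\frac\Delta4\ln\Delta$. This exceeds the budget $\frac\pi2(\Delta-1)$ once $\Delta$ is large. So the plan stops at graphs with large degrees. We first carry it out for bounded degree, with a unit to spare.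

### 6.4 Graphs of maximum degree at most 17

For a graph $K$ let $\psi_K(t)=\sup\{\Theta(K,D):D_v\ge t\text{ for all }v\}$ and $\Psi(K)=\int_0^\infty t\,\psi_K(t)\,dt\in[0,\infty]$. Letting $D\to\infty$ shows $\psi_K\ge0$. Clearly $\psi_K$ is nonincreasing in $t$, it is additive over components, and $\psi_K=0$ for bipartite $K$. Finally $\psi_{K-v}\le\psi_K$: let $D_v\to\infty$ in (16), noting that $g_v$ does not depend on $D_v$.

**Lemma 12.** If $K=K'\cup K''$, where $K',K''$ share exactly one vertex $o$ and no edge, then $\psi_K\le\psi_{K'}+\psi_{K''}$.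

*Proof.* By (16), $\Theta(K,D)=\Theta(K'-o,D)+\Theta(K''-o,D)+\operatorname{Arg}(D_o+g'+g'')$ with $g'=\rho'+i\sigma'$, $g''=\rho''+i\sigma''$, $\rho',\rho''\ge0$. Since $\arctan$ is increasing, and subadditive on $[0,\infty)$,
$$\operatorname{Arg}(D_o+g'+g'')\le\arctan\frac{\sigma'^++\sigma''^+}{D_o+\rho'+\rho''}\le\arctan\frac{\sigma'^+}{D_o+\rho'}+\arctan\frac{\sigma''^+}{D_o+\rho''}.$$
By (16), $\Theta(K'-o,D)+\arctan\frac{\sigma'^+}{D_o+\rho'}$ equals $\Theta(K',D)$ if $\sigma'\ge0$ and $\Theta(K'-o,D)$ if $\sigma'<0$. In both cases it is at most $\psi_{K'}(t)$ when all weights are $\ge t$. The same holds for $K''$. $\square$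

**Lemma 13.** If $K$ has maximum degree $\le17$, then $\Psi(K)\le\frac\pi2\mathrm{cyc}(K)$; if moreover $K$ contains a cycle, then $\Psi(K)\le\frac\pi2\mathrm{cyc}(K)-1$.

*Proof.* Induction on $|V(K)|$.

**Step 1: reduce to 2-connected graphs.** Recall that the blocks of $K$ are single vertices, single edges, or 2-connected subgraphs with at least $3$ vertices, and that a connected graph with a cut vertex has an end block, attached at one cut vertex. Splitting off end blocks one at a time by Lemma 12, and using additivity over components, $\psi_K\le\sum_B\psi_B$ over the blocks; also $\mathrm{cyc}(K)=\sum_B\mathrm{cyc}(B)$. Vertices and edges have $\psi=0$ and $\mathrm{cyc}=0$, and $K$ contains a cycle iff some block is 2-connected with at least $3$ vertices. So it suffices to prove $\Psi(K)\le\frac\pi2\mathrm{cyc}(K)-1$ for such 2-connected $K$ of maximum degree $\le17$, assuming the lemma for graphs with fewer vertices.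

**Step 2: cycles.** Let $K=C_l$, so the target is $\frac\pi2-1>0.57$. If $l$ is even, $\psi=0$. If $l$ is odd, expand $\det(D+iA)$ over permutations. Each transposition along an edge contributes $(-1)\cdot i^2=1$, and the two full $l$-cycles contribute $2i^l$. So $\det(D+iA)=M(D)+2i^l$ with $M(D)=\sum_{\text{matchings}}\prod_{\text{uncovered }v}D_v>0$. The determinant stays in the right half-plane, so, scaling $D\to\infty$, $\Theta$ is the principal argument. If $l\equiv3\pmod4$ then $\Theta<0$ and $\psi=0$. Let $l=2r+1\equiv1\pmod4$. Then $\Theta=\arctan\frac2{M(D)}\le\frac2{M(t)}$ for $D\ge t$, where $M(t)$ has all weights equal to $t$. The number of $k$-matchings of $C_l$ is $\frac l{l-k}\binom{l-k}k$. So the coefficients of $t,t^3,t^5$ in $M(t)$ are $l\ge5$, $\frac{l(r+1)r}6\ge5$ and $\frac{l(r+2)(r+1)r(r-1)}{120}\ge1$. Writing $t^4+5t^2+5=(t^2+\mu^2)(t^2+\nu^2)$ with $\mu\nu=\sqrt5$ and $(\mu+\nu)^2=5+2\sqrt5$,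
$$\Psi\le2\int_0^\infty\frac{dt}{t^4+5t^2+5}=\frac\pi{\mu\nu(\mu+\nu)}=\frac\pi{\sqrt5\sqrt{5+2\sqrt5}}<0.457<\frac\pi2-1 .$$

**Step 3: 2-connected graphs that are not cycles.** Let $v$ have maximum degree $\Delta$, so $3\le\Delta\le17$. Then $K-v$ is connected and $\mathrm{cyc}(K-v)=\mathrm{cyc}(K)-(\Delta-1)$. Apply (16) and Lemma 11 with $H=K-v$, $N=N(v)$, $\delta=\Delta$, $D_*=D_v$. We have $\sum_w|N_H(w)\cap N|=\sum_{u\in N}\deg_H(u)\le\Delta(\Delta-1)$, and each term is $\le\Delta$, so $Q\le\Delta^2(\Delta-1)$. Take $t_0^2=\Delta(\Delta-1)$, so $X=2\Delta-1\ge5$, and use $\arctan y\le y$ for $t>t_0$. The function $X\arcsin\frac1X$ decreases and $5\arcsin0.2<1.007$, so $X\arcsin\frac1X<1.02$; also $\operatorname{arccosh}X\le\ln2X$. By (17) and induction,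
$$\Psi(K)\le\Psi(K-v)+\tfrac\Delta4I(X)+\tfrac\Delta4\le\tfrac\pi2\mathrm{cyc}(K-v)+\tfrac\Delta4\bigl(0.4493+\ln(4\Delta-2)\bigr).$$
Let $f(\Delta)=\frac\pi2(\Delta-1)-1-\frac\Delta4(0.4493+\ln(4\Delta-2))$. Then $f(3)>0.07$, and on $[3,17]$ we have $f'(\Delta)=\frac\pi2-\frac14(0.4493+\ln(4\Delta-2))-\frac\Delta{4\Delta-2}\ge1.57-1.17-0.3>0$. So $f>0$ there, and $\Psi(K)\le\frac\pi2\mathrm{cyc}(K)-1$. $\square$

### 6.5 Decorated graphs

What about large degrees? We shall study a minimal counterexample and show that near an end block its degrees are bounded. For this the class of objects must be closed under two operations: absorbing a leaf into its neighbor, and replacing a whole end block by a modified weight at its cut vertex. Such a weight depends on $t$, so ordinary graphs do not suffice.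

**Definition (decorated graph).** A decorated graph is a graph $C$ on $V$ with, for each $v\in V$, a finite-dimensional Euclidean space $W_v$, a unit vector $e_v\in W_v$, a symmetric operator $A_v$ on $W_v$, and a symmetric orthogonal involution $J_v$ with $J_ve_v=e_v$ and $J_vA_vJ_v=-A_v$. Put
$$A=\bigoplus_vA_v+\sum_{uv\in E(C)}(e_ue_v^T+e_ve_u^T),\qquad\mathcal F=\operatorname{tr}A_+^2-\tfrac12\sum_v\operatorname{tr}A_v^2,$$
and let $A[U]$ be the restriction of $A$ to $\bigoplus_{v\in U}W_v$.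

With all $W_v=\mathbb R$, $A_v=0$, $J_v=1$ we get $\mathcal F=\mathcal E_2^+(C)$. A second example: let $C$ be a triangle $abc$, with $W_a=\mathbb R^2$, $e_a=(1,0)$, $A_a=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $J_a=\mathrm{diag}(1,-1)$, and $b,c$ undecorated. Then $A$ is the adjacency matrix of the triangle with a pendant edge at $a$, and $\mathcal F$ is its $\mathcal E_2^+$ minus $1$.

The involution makes the spectrum of $A_v$ symmetric, so $\operatorname{tr}A_v=0$ and $\operatorname{tr}(A_v)_+^2=\frac12\operatorname{tr}A_v^2$. Also $\operatorname{tr}A=0$ and $\operatorname{tr}A^2=\sum_v\operatorname{tr}A_v^2+2|E(C)|$.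

**Theorem 14.** If $C$ is connected, then $\mathcal F\ge|V|-1$, with equality iff $C$ is a tree.

With trivial decorations this is Theorem 2 for $p=2$, because $e_n(2)=n-1$. If $C$ is a tree, Proposition 1 adapts: let $J=\bigoplus_v\pm J_v$ with signs from the bipartition. Then $JAJ=-A$, so $\operatorname{tr}A_+^2=\frac12\operatorname{tr}A^2$ and $\mathcal F=|E|=|V|-1$.

We now rewrite 6.1 for decorated graphs. Since $\operatorname{tr}A_+^2=\frac12(\operatorname{tr}A^2+\sum\lambda_i|\lambda_i|)$, (15) gives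
$$\mathcal F=|E(C)|-\frac2\pi\int_0^\infty t\,\Theta_A(t)\,dt.\tag{19}$$
Let $D_v(t)=1/[(t+iA_v)^{-1}]_{vv}$, where the entry is the $(e_v,e_v)$ one. The spectral measure $\mu_v$ of $e_v$ with respect to $A_v$ is symmetric, since $e_v^Tf(A_v)e_v=e_v^TJ_vf(A_v)J_ve_v=e_v^Tf(-A_v)e_v$. So $[(t+iA_v)^{-1}]_{vv}=\int\frac t{t^2+x^2}d\mu_v\in(0,\frac1t]$, and $D_v(t)$ is real and $\ge t$. In the second example $D_a(t)=t+\frac1t$. Eliminate all $e_v^\perp\subset W_v$ by a Schur complement. With $A_v^\perp$ the compression of $A_v$ to $e_v^\perp$,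
$$\det(t+iA)=\prod_v\det(t+iA_v^\perp)\cdot\det(D(t)+iA_C),\qquad\det(t+iA_v^\perp)=\frac{\det(t+iA_v)}{D_v(t)}>0 ,$$
the positivity because the spectrum of $A_v$ is symmetric. So $\Theta_A(t)$ and $\Theta(C,D(t))$ agree mod $2\pi$. Both are continuous on $(0,\infty)$ and tend to $0$ as $t\to\infty$, since $D_v(t)\ge t$. Hence
$$\Theta_A(t)=\Theta(C,D(t)).\tag{20}$$

### 6.6 A quantitative pinching inequality

**Lemma 15.** Let $V=V_1\sqcup V_2$, $\mathcal B(A)=A[V_1]\oplus A[V_2]$, $X=A_+$, $X_{12}$ its off-diagonal block, and $Z=\mathcal B(X)-\mathcal B(A)_+$. Then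
$$\operatorname{tr}A_+^2-\operatorname{tr}\mathcal B(A)_+^2\ge2\|X_{12}\|^2+\|Z\|^2 .$$

*Proof.* We have $\|X\|^2=2\|X_{12}\|^2+\|\mathcal B(A)_+\|^2+2\langle\mathcal B(A)_+,Z\rangle+\|Z\|^2$. With $Y=A_-$, $\mathcal B(X)-\mathcal B(Y)=\mathcal B(A)$, so also $Z=\mathcal B(Y)-\mathcal B(A)_-$. Hence $\langle\mathcal B(A)_+,Z\rangle=\langle\mathcal B(A)_+,\mathcal B(Y)\rangle\ge0$. $\square$

### 6.7 A minimal counterexample to Theorem 14

Suppose the theorem fails. The tree case is settled, so there are connected non-tree decorated graphs with $\mathcal F\le|V|-1$. Choose one with $|V|$ minimal. Then every connected decorated graph on fewer vertices satisfies $\mathcal F\ge|V|-1$, strictly if it is not a tree.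

**Step 1: there are no leaves.** Suppose $v$ is a leaf of $C$ with neighbor $u$. We hide $v$ inside $u$: let $W_u'=W_u\oplus W_v$, $e_u'=e_u$, $A_u'=A[\{u,v\}]$, $J_u'=J_u\oplus(-J_v)$. Then $J_u'e_u'=e_u'$ and $J_u'A_u'J_u'=-A_u'$, as the coupling $e_ue_v^T$ becomes $-e_ue_v^T$. So this decorates the connected non-tree $C-v$, with the same matrix $A$. Since $\operatorname{tr}A_u'^2=\operatorname{tr}A_u^2+\operatorname{tr}A_v^2+2$, the new value is $\mathcal F'=\mathcal F-1\le|V|-2$, contradicting minimality.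

**Step 2: choose the block to strip.** If $C$ is 2-connected let $B=C$ and let $h$ be any vertex; otherwise let $B$ be an end block with cut vertex $h$. By Step 1, $B$ is not an edge, so it is 2-connected with at least $3$ vertices. Put $S=V(B)\setminus\{h\}$, $R=V\setminus S$, $\delta=|N(h)\cap S|\ge2$. Then $C[S]$ and $C[R]$ are connected, and there are no edges between $S$ and $R\setminus\{h\}$. Each $v\in S$ is a non-cut vertex of $C$ with $N(v)\subset V(B)$.

**Step 3: $C[S]$ has maximum degree at most $17$.** This makes Lemma 13 available. The reason, roughly, is this. Minimality forces the off-diagonal part of $X=A_+$ at $v$ to be small, so $Y=A_-=X-A$ has entries near $-1$ along edges. Since $Y\succeq0$, a vertex cannot have many such entries.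

*Small errors.* Let $v\in S$. Since $C-v$ is connected on fewer vertices, $\mathcal F(A[V\setminus v])\ge|V|-2$, so
$$\operatorname{tr}A_+^2-\operatorname{tr}(A_v)_+^2-\operatorname{tr}A[V\setminus v]_+^2=\mathcal F(A)-\mathcal F(A[V\setminus v])\le1 .$$
Let $Z_v=X_{vv}-(A_v)_+$ (the block on $W_v$), $\varepsilon_v=\|Z_v\|$, and let $x_v$ be the norm of the off-diagonal part of the $W_v$-row of $X$. Lemma 15 with $V_1=\{v\}$ gives
$$\varepsilon_v^2+2x_v^2\le1\qquad(v\in S).\tag{21}$$

*Test vectors.* Let $\Pi_v$ be the projection onto the nonnegative eigenspace of $A_v$. As $\mu_v$ is symmetric, $\pi_v:=e_v^T\Pi_ve_v\ge\frac12$. Put $\varphi_v=\Pi_ve_v/\pi_v$; then $\langle e_v,\varphi_v\rangle=1$ and $\|\varphi_v\|^2=1/\pi_v\le2$. Since $Y_{vv}=X_{vv}-A_v=(A_v)_-+Z_v$ and $(A_v)_-\varphi_v=0$, we have $\varphi_v^TY\varphi_v=\varphi_v^TZ_v\varphi_v\le2\varepsilon_v$.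

*The quadratic inequality.* Let $v\in S$, $N'=N(v)\cap S$, $k=|N'|$, and suppose $k\ge18$. For $\theta\ge0$ let $\zeta=\theta\varphi_v+\sum_{u\in N'}\varphi_u$. For $u\ne w$ we have $Y_{uw}=X_{uw}-[uw\in E]e_ue_w^T$, so each edge contributes $-1$ between test vectors. Moreover
$$\Bigl|\sum_{u\in N'}\varphi_v^TX_{vu}\varphi_u\Bigr|\le\sqrt2\,x_v\sqrt{2k}=2x_v\sqrt k,\qquad\sum_{w\in N',\,w\ne u}\varphi_u^TX_{uw}\varphi_w\le2x_u\sqrt{k-1}.$$
Dropping the negative terms from edges inside $N'$,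
$$0\le\zeta^TY\zeta\le2\varepsilon_v\theta^2-2\theta\bigl(k-2x_v\sqrt k\bigr)+\sum_{u\in N'}\bigl(2\varepsilon_u+2x_u\sqrt{k-1}\bigr).$$
By (21) and Cauchy–Schwarz, $\varepsilon_u+\sqrt2x_u\sqrt{\frac{k-1}2}\le\sqrt{\frac{k+1}2}$, so the last sum is $\le k\sqrt{2(k+1)}$. Since $x_v\le1/\sqrt2$, $k-2x_v\sqrt k>0$. If $\varepsilon_v=0$, the inequality fails for large $\theta$. If $\varepsilon_v>0$, the minimizing $\theta$ gives
$$(k-2x_v\sqrt k)^2\le2\varepsilon_vk\sqrt{2(k+1)} .$$

*The contradiction.* Put $s=\sqrt2x_v\in[0,1]$, $r=\sqrt{k+1}$ and divide by $k$: $k-2\sqrt{2k}\,s+2s^2\le2\sqrt2\,r\,\varepsilon_v$. By (21), and because $\sqrt w\le0.625w+0.4$ (AM–GM), $\varepsilon_v\le\sqrt{1-s^2}\le1.025-0.625s^2$. As $2\sqrt2\cdot1.025<2.8992$ and $2\sqrt2\cdot0.625>1.7677$,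
$$(2+1.7677r)s^2-2\sqrt{2k}\,s+(k-2.8992r)\le0 .$$
Both $r$ and $(k-2.8992r)/k$ increase with $k$, and at $k=18$ we have $2+1.7677r>9.70$ and $(k-2.8992r)/k>0.297$. So for $k\ge18$, $(2+1.7677r)(k-2.8992r)\ge9.70\cdot0.297\,k>2k$. The quadratic in $s$ has positive leading coefficient and negative discriminant, so it is positive, a contradiction. Hence $k\le17$.

**Step 4: strip $S$, keeping its real part as a decoration at $h$.** The aim is to compare $\mathcal F$ with the value $\mathcal F'$ of a decorated graph on $R$. Write $D=D(t)$. By (20) and (16), removing $h$,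
$$\Theta_A=\Theta(C[S],D)+\Theta(C[R\setminus h],D)+\operatorname{Arg}(D_h+g_1+g_2),\qquad g_j=\rho_j+i\sigma_j,$$
where $g_1=1_{N(h)\cap S}^T(D+iA_{C[S]})^{-1}1_{N(h)\cap S}$, $g_2$ is the contribution of $R\setminus h$, and $\rho_1,\rho_2\ge0$.

*Separating $\sigma_1$.* Put $a=D_h+\rho_1>0$. For $P\ge a$, $q\in\mathbb R$ and $\sigma_1>0$,
$$\arctan\frac{q+\sigma_1}P-\arctan\frac qP=\int_q^{q+\sigma_1}\frac{P\,ds}{P^2+s^2}\le2\arctan\frac{\sigma_1}{2P}\le2\arctan\frac{\sigma_1}{2a},$$
because among intervals of length $\sigma_1$ the centered one gives the largest integral. With $P=a+\rho_2$, $q=\sigma_2$ (and trivially if $\sigma_1\le0$),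
$$\operatorname{Arg}(D_h+g_1+g_2)\le\operatorname{Arg}(a+g_2)+2\arctan\frac{\sigma_1^+}{2a} .$$

*Realizing the weight $a$.* Let $\hat b=\sum_{u\in N(h)\cap S}e_u$. By the Schur complement that led to (20), $g_1=\hat b^T(t+iA[S])^{-1}\hat b$. So $\rho_1=\sum_x\beta_x\frac t{t^2+x^2}$, where $\beta=\sum_x\beta_x\delta_x$ is the spectral measure of $\hat b$ with respect to $A[S]$; it does not depend on $t$. Decorate $C[R]$ as before, but enlarge $W_h$ by orthonormal vectors $s_x^+,s_x^-$ for $x\in\operatorname{supp}\beta$. Let $A_h'$ be $A_h\oplus\bigoplus_x\mathrm{diag}(x,-x)$ plus couplings $\sqrt{\beta_x/2}$ between $e_h$ and each of $s_x^+,s_x^-$. Let $J_h'$ extend $J_h$ by $J_h's_x^\pm=-s_x^\mp$. Then $J_h'$ is a symmetric orthogonal involution fixing $e_h$. It turns $\mathrm{diag}(x,-x)$ into its negative, and $e_h(s_x^++s_x^-)^T$ into $-e_h(s_x^++s_x^-)^T$, so $J_h'A_h'J_h'=-A_h'$. This is a legitimate decoration. Eliminating the vectors $s_x^\pm$, and then the rest of $e_h^\perp$,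 its weight at $h$ is
$$D_h'=D_h+\sum_x\frac{\beta_x}2\Bigl(\frac1{t+ix}+\frac1{t-ix}\Bigr)=D_h+\rho_1=a\qquad\text{for all }t>0 .$$

*Comparison.* Since $|R|<|V|$ and $C[R]$ is connected, $\mathcal F'\ge|R|-1$. By (19), (20) and (16), $\mathcal F'=|E(C[R])|-\frac2\pi\int_0^\infty t\bigl[\Theta(C[R\setminus h],D)+\operatorname{Arg}(a+g_2)\bigr]dt$. All integrals involved converge. Indeed $\Theta_A$, $\Theta(C[S],D)=\Theta_{A[S]}$ and $\Theta(C[R],D')$ are bounded and $O(t^{-3})$, and by Lemma 11(b) $\sigma_1^+/a=O(t^{-4})$, while $2\arctan$ is bounded. As $|E(C)|=|E(C[R])|+|E(B)|$, (19) gives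
$$\mathcal F\ge(|R|-1)+|E(B)|-\frac2\pi\int_0^\infty t\Bigl[\Theta(C[S],D)+2\arctan\frac{\sigma_1^+}{2(D_h+\rho_1)}\Bigr]dt.\tag{22}$$
Here $|E(B)|=|S|+\mathrm{cyc}(B)$ and $\mathrm{cyc}(B)=\mathrm{cyc}(C[S])+\delta-1$. So $\mathcal F>|V|-1$, the desired contradiction, follows once
$$\int_0^\infty t\Bigl[\Theta(C[S],D)+2\arctan\frac{\sigma_1^+}{2(D_h+\rho_1)}\Bigr]dt<\frac\pi2\bigl(\mathrm{cyc}(C[S])+\delta-1\bigr).\tag{23}$$

**Step 5: prove (23).** Apply Lemma 11 with $H=C[S]$, $N=N(h)\cap S$, $D_*=D_h$ and $y=\sigma_1/(D_h+\rho_1)$. For $t\le t_0$, (a) says $y\le\tan\arcsin\frac1x=\frac1{\sqrt{x^2-1}}$ with $x=1+2t^2/\delta$. For $t>t_0$ use $2\arctan\frac{y^+}2\le y^+\le\frac Q{2t^4}$. As in (17), the second term of (23) contributes at most $\frac\delta4\tilde I(X)+\frac Q{4t_0^2}$ with $X=1+2t_0^2/\delta$.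

*$C[S]$ contains a cycle.* By Step 3, $\sum_w|N_H(w)\cap N|=\sum_{u\in N}\deg_H(u)\le17\delta$, and each term is $\le\delta$, so $Q\le17\delta^2$. Take $t_0^2=17\delta$, so $X=35$. By (18) and the formula for $I$, $\tilde I(35)\le1.0002+4.2485-1.5707+0.43=4.108$, and the second term is at most $\frac\delta4(4.108+1)=1.277\,\delta$. By Lemma 13 the first term is at most $\Psi(C[S])\le\frac\pi2\mathrm{cyc}(C[S])-1$. Finally $1.277\,\delta-1<\frac\pi2(\delta-1)$ for $\delta\ge2$: at $\delta=2$ it reads $1.554<1.5707\ldots$, and $1.277<\frac\pi2$.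

*$C[S]$ is a tree.* Then $\Theta(C[S],D)=0$ and $\mathrm{cyc}(C[S])=0$. By Step 1, vertices of $S$ not adjacent to $h$ have degree $\ge2$ in $C[S]$, and $\sum_{u\in S}(\deg_Hu-2)=-2$. So $\sum_{u\in N}\deg_Hu\le2\delta-2$ and $Q\le\delta(2\delta-2)$. Take $t_0^2=\delta$, so $X=3$ and $\tilde I(3)\le1.0196+1.7628-1.5707+0.43<1.6418$. The second term is at most $0.4105\,\delta+\frac{\delta-1}2<\frac\pi2(\delta-1)$ for $\delta\ge2$: at $\delta=2$ it reads $1.321<1.570$, and $0.9105<\frac\pi2$.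

So (23) holds in both cases, which contradicts the choice of the counterexample. This proves Theorem 14, hence Theorem 2 for $p=2$. Together with Proposition 3 for trees, Proposition 5 for $p=3$ and Proposition 10 for $p\ge4$, the proof of Theorem 2 is complete. $\square$
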